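
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Flats in the disk graph of a handlebody with one spot}


\begin{abstract}
We show that the disk graph of a handlebody of genus $g\ge 2$ with one spot contains no quasi-isometrically embedded copy of $\mathbb R^k$ for $k\ge 3$. Since it is known to contain quasi-isometrically embedded copies of $\mathbb R^2$, the maximal dimension of a quasi-isometrically embedded euclidean space is exactly two. The map that forgets the spot has a hyperbolic target, and each of its fibers is the vertex set of a tree. The metric which a fiber inherits from the disk graph is far from the tree metric, but we show that it is monotone along geodesics of the tree. Monotonicity forces the fibers to be one-dimensional on every large scale, and the theorem follows by passing to asymptotic cones.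
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{handlebody} of genus $g\ge 1$ is a compact three-dimensional manifold $H$ which can be realized as a closed regular neighborhood in $\mathbb R^3$ of an embedded bouquet of $g$ circles. Its boundary is an oriented closed surface of genus $g$. We mark exactly one point $p\in\partial H$ and call it the \emph{spot}. The \emph{disk graph} $\mathcal{DG}$ of $H$ has as vertices the isotopy classes of properly embedded disks $D\subset H$ which are disjoint from the spot and essential; isotopies have to avoid the spot. Two vertices are joined by an edge of length one if they can be realized disjointly, and $\mathcal{DG}$ carries the path metric. Here $D$ is \emph{essential} if $\partial D$ is essential in $\partial H-p$, that is, neither contractible in $\partial H-p$ nor homotopic into the puncture. (If the disk cutting off the spot were admitted, every disk could be made disjoint from it. The graph would then have diameter at most $2$, contrary to the known result quoted below.)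

A map $\iota$ between metric spaces is an \emph{$(L,C)$-quasi-isometric embedding}, where $L\ge 1$ and $C\ge 0$, if
\[
\tfrac1L\,d(x,y)-C\le d(\iota x,\iota y)\le L\,d(x,y)+C\qquad\text{for all }x,y .
\]
It is known that for every $g\ge 2$ the graph $\mathcal{DG}$ of a handlebody with one spot contains quasi-isometrically embedded copies of $\mathbb R^2$. In particular, $\mathcal{DG}$ is not hyperbolic. The question whether it contains quasi-isometrically embedded euclidean spaces of dimension bigger than two is posed in \cite{Hamenstadt}. We answer it.

\begin{theorem}\label{thm:main}
Let $H$ be a handlebody of genus $g\ge 2$ with one spot. For $k\ge 3$ there is no quasi-isometric embedding $\mathbb R^k\to\mathcal{DG}$.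
\end{theorem}

So the maximal dimension of a quasi-isometrically embedded euclidean space is exactly $2$.

\subsection{Why two, and what has to be proved}

Write $S=\partial H$. Since there is only one spot, a simple closed curve in $S-p$ which bounds a disk in $S$ is contractible or peripheral in $S-p$. Hence forgetting the spot maps essential disks to essential disks. It defines a $1$-Lipschitz map $\Phi$ from $\mathcal{DG}$ to the disk graph of the handlebody without spot. (With two spots this fails: a curve surrounding both of them is essential, but becomes contractible.)

The target of $\Phi$ is hyperbolic by a theorem of Masur and Schleimer \cite{MasurSchleimer}. From far away a hyperbolic space looks like a tree, so the target should contribute at most one dimension. The fiber of $\Phi$ over a curve $a$ consists of all ways of placing the spot relative to $a$. Lift $a$ to the universal covering of $S$; the components of the complement of the lifts are the vertices of a tree $T_a$, dual to the lifts. We shall see that the vertices of $T_a$ correspond bijectively to the points of the fiber, and that adjacent vertices of $T_a$ correspond to disjoint curves. So the fiber, too, looks one-dimensional, and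 one guesses the bound $1+1=2$.

There is a gap in this guess. The fiber carries the metric of $\mathcal{DG}$, and paths in $\mathcal{DG}$ may leave the fiber and take shortcuts. The shortcuts are drastic: infinitely many vertices of $T_a$, arbitrarily far apart in the tree, can have distance at most $2$ from each other (Section~\ref{sec:two}). Knowing only that adjacent vertices of a tree have distance at most $1$ says nothing about dimension. For instance, the vertices of a spanning tree of the grid $\mathbb Z^3$, with the metric of the grid, have this property. So nothing said so far prevents a single fiber from containing a quasi-isometrically embedded $\mathbb R^3$.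

The main step is that shortcuts may shorten the tree, but cannot fold it back: if $m,m'$ lie on the tree geodesic from $x$ to $y$, then the distance in $\mathcal{DG}$ between the points of the fiber corresponding to $m,m'$ is at most the distance between those corresponding to $x,y$ (Proposition~\ref{prop:mono}). The grid violates this grossly. A tree with such a monotone metric is one-dimensional at every scale, with constants depending linearly on the scale (Lemma~\ref{lem:color}). The linear dependence allows us to pass to asymptotic cones, where the base becomes an $\mathbb R$-tree, and to conclude with the classical theorem on dimension-lowering maps.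

\subsection{Results}\label{sec:results}

The argument does not use that the curves bound disks. Let $S$ be a closed oriented surface of genus $g\ge 2$ and $p\in S$. Forgetting $p$ defines a map $\Phi$ from isotopy classes of essential simple closed curves in $S-p$ to isotopy classes of essential simple closed curves in $S$, as explained above. Throughout,
\begin{itemize}
\item $\mathcal A$ is a nonempty set of isotopy classes of essential simple closed curves on $S$;
\item $Y$ is the graph with vertex set $\mathcal A$ in which two distinct classes are joined by an edge if they have disjoint representatives;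
\item $X$ is the graph with vertex set $\Phi^{-1}(\mathcal A)$ in which two distinct classes are joined by an edge if they have representatives which are disjoint in $S-p$.
\end{itemize}
\textbf{We always assume that $Y$ is connected}; then $X$ is connected as well (Lemma~\ref{lem:fiber}). The path metrics are denoted by $d_Y$ and $d_X$. We identify a graph with its vertex set, which only changes quasi-isometry constants. The map $\Phi\colon X\to Y$ is $1$-Lipschitz, since disjoint curves go to disjoint or equal classes.

For a nonprincipal ultrafilter $\omega$ on $\mathbb N$, points $e_n\in X$ and positive numbers $\lambda_n\to\infty$, let $X_\omega=\lim_\omega(X,d_X/\lambda_n,e_n)$ be the asymptotic cone. Its points are the sequences $(x_n)$ in $X$ with $d_X(x_n,e_n)/\lambda_n$ bounded, two sequences being identified if $\lim_\omega d_X(x_n,x_n')/\lambda_n=0$, with distance $d([x_n],[x_n'])=\lim_\omega d_X(x_n,x'_n)/\lambda_n$.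

\begin{theorem}\label{thm:cone}
Suppose that $Y$ is hyperbolic. Then every compact subset of every asymptotic cone $X_\omega$ of $X$ has covering dimension at most $2$. Consequently:
\begin{enumerate}
\item[(1)] For all $L\ge 1$, $C\ge 0$ there is $R$ such that there is no $(L,C)$-quasi-isometric embedding of the cube $[0,R]^3$ into $X$.
\item[(2)] No product of three geodesic spaces of infinite diameter embeds quasi-isometrically in $X$.
\item[(3)] A finitely generated virtually nilpotent group which embeds quasi-isometrically in $X$ is virtually $\mathbb Z^k$ for some $k\le 2$.
\end{enumerate}
\end{theorem}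

For $\mathcal A$ the set of boundary curves of disks, $X$ is $\mathcal{DG}$ and $Y$ is hyperbolic (Section~\ref{sec:disks}), so Theorem~\ref{thm:main} follows from (1). By the known result on copies of $\mathbb R^2$, the bound $2$ in Theorem~\ref{thm:cone} is attained in this case.

Recall that a metric space $Z$ has \emph{asymptotic dimension} $\operatorname{asdim}Z\le n$ if for every $r>0$ there is $D(r)$ such that $Z$ is a union of $n+1$ sets, each of which is a disjoint union of pieces of diameter at most $D(r)$, points in different pieces of the same set having distance greater than $r$. A family of spaces has asymptotic dimension at most $n$ \emph{uniformly} if the function $D$ can be chosen for all members simultaneously. The control is \emph{linear} if $D(r)$ is bounded by a linear function $cr+c'$ of $r$.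

\begin{theorem}\label{thm:asdim}
For every $\mathcal A$ with $Y$ connected, hyperbolic or not, each fiber $\Phi^{-1}(a)$ with the metric of $X$ has asymptotic dimension at most $1$, uniformly in $a\in\mathcal A$ and with linear control. Moreover,
\[
\operatorname{asdim}Y\le\operatorname{asdim}X\le\operatorname{asdim}Y+1 .
\]
\end{theorem}

Theorem~\ref{thm:asdim} does not imply Theorem~\ref{thm:main}: hyperbolic spaces can have large asymptotic dimension (hyperbolic $n$-space has asymptotic dimension $n$). The asymptotic cones of a geodesic hyperbolic space, however, are always $\mathbb R$-trees, and this is why we work with cones.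

\medskip

Section~\ref{sec:disks} translates disks into curves. Section~\ref{sec:fiber} identifies the fibers with trees, Section~\ref{sec:mono} proves monotonicity, and Section~\ref{sec:color} deduces one-dimensionality of the fibers. Theorems~\ref{thm:main} and~\ref{thm:cone} are proved in Section~\ref{sec:cones}, and Theorem~\ref{thm:asdim} in Section~\ref{sec:asdim}. Curves, isotopies and diffeomorphisms are smooth.

\section{From disks to curves}\label{sec:disks}

Let $S=\partial H$ and let $\mathcal D$ be the set of isotopy classes in $S$ of boundary curves of essential disks of $H$ without spot, that is, of disks whose boundary is essential in $S$.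

\begin{lemma}\label{lem:disks}
For $\mathcal A=\mathcal D$, assigning to a disk its boundary identifies $\mathcal{DG}$ with $X$, and the disk graph of the handlebody without spot with $Y$.
\end{lemma}

\begin{proof}
We write the argument with the spot; without it, one replaces $S-p$ by $S$.

\emph{Vertices, surjectivity.} An isotopy of $S$ extends over a collar of $S$ to $H$, so whether a curve in $S$ bounds a disk in $H$ depends only on its isotopy class in $S$. Hence $\Phi^{-1}(\mathcal D)$ is the set of classes of curves which are essential in $S-p$ and bound disks in $H$.

\emph{Vertices, injectivity.} If $\partial D$ and $\partial E$ are isotopic in $S-p$, we may extend the isotopy over a collar and assume $\partial D=\partial E$. Since $H$ is irreducible, two disks with the same boundary are isotopic relative to the boundary. So $D$ and $E$ are isotopic by an isotopy avoiding the spot.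

\emph{Edges.} Disjoint disks have disjoint boundaries. Conversely, let $\partial D\cap\partial E=\emptyset$ with $D,E$ transverse. A circle of $D\cap E$ which is innermost in $D$ bounds a subdisk $D_0\subset D$ with interior disjoint from $E$. Replacing the subdisk of $E$ with boundary $\partial D_0$ by a parallel copy of $D_0$ removes at least this circle of intersection and creates no new one. After finitely many steps $E$ has been replaced by a disk $E'$ with $\partial E'=\partial E$ and $E'\cap D=\emptyset$. As above, $E'$ is isotopic to $E$ relative to the boundary.
\end{proof}

\begin{theorem}[Masur--Schleimer \cite{MasurSchleimer}]\label{thm:MS}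
For $\mathcal A=\mathcal D$ and $g\ge 2$, the graph $Y$ is connected and Gromov hyperbolic.
\end{theorem}

From now on $\mathcal A$ is any set of curves as in Section~\ref{sec:results}, with $Y$ connected.

\section{The fiber over a curve}\label{sec:fiber}

Instead of fixing the spot and varying the curve, we fix the curve as a geodesic and move the spot. In the universal covering, the position of the spot relative to the curve then becomes a position relative to a family of disjoint lines. To make this precise we have to know when two ways of moving the spot give the same curve in $S-p$.

\subsection{Canonical lifts}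

Fix a hyperbolic metric on $S$, the universal covering $\pi\colon\mathbb H^2\to S$, and a lift $\tilde p$ of $p$. We use the following standard facts about curves on $S$.
\begin{itemize}
\item An essential simple closed curve on $S$ is isotopic to a unique closed geodesic, which is simple. Two disjoint non-isotopic essential simple closed curves can be moved to their geodesics, which are disjoint, by one diffeomorphism isotopic to the identity. Two disjoint isotopic ones bound an annulus in $S$.
\item Two curves which are isotopic in $S-p$ are mapped to each other by a diffeomorphism which is isotopic to the identity through diffeomorphisms fixing $p$.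
\end{itemize}

Let $\mathrm{Diff}_0(S)$ be the identity component of the diffeomorphism group of $S$. For $f\in\mathrm{Diff}_0(S)$ lift an isotopy from the identity to $f$, starting at the identity of $\mathbb H^2$; its end $\tilde f$ is the \emph{canonical lift} of $f$. The lifted isotopy commutes with deck transformations. Since $S$ is compact, $\tilde f$ moves points a bounded distance, so it extends continuously by the identity to the circle $\partial\mathbb H^2$. It is the only lift of $f$ with this property, because nontrivial deck transformations act nontrivially on $\partial\mathbb H^2$. Hence $\tilde f$ does not depend on the isotopy, and $f\mapsto\tilde f$ is a homomorphism.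

\begin{lemma}\label{lem:P}
If $k\in\mathrm{Diff}_0(S)$ satisfies $\tilde k(\tilde p)=\tilde p$, then $k$ is isotopic to the identity through diffeomorphisms fixing $p$.
\end{lemma}

\begin{proof}
Let $(f_t)$ be a path in $\mathrm{Diff}_0(S)$ from $\mathrm{id}$ to $k$, and let $\tilde f_t$ be its lift, a path from $\mathrm{id}$ to $\tilde k$. Then $t\mapsto\tilde f_t(\tilde p)$ is a loop in $\mathbb H^2$, hence null-homotopic, and so is its projection, the loop $t\mapsto f_t(p)$ in $S$. The evaluation map $\mathrm{Diff}_0(S)\to S$, $f\mapsto f(p)$, is a locally trivial fibration. By its relative homotopy lifting property for $([0,1],\{0,1\})$, a null-homotopy of the loop with fixed endpoints lifts to a deformation of $(f_t)$, with fixed endpoints, to a path in the fiber $\{f: f(p)=p\}$.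
\end{proof}

\emph{Point pushing.} For a smooth path $c$ in $\mathbb H^2$ from $y$ to $y'$ there is an isotopy of $S$, starting at the identity and supported in an arbitrarily small neighborhood of $\pi(c)$, which carries $\pi(y)$ along $\pi\circ c$: integrate a time-dependent vector field supported near the moving point. Its lift carries $y$ along $c$, so its end $k$ satisfies $\tilde k(y)=y'$.

\subsection{The dual tree}

For $a\in\mathcal A$ we denote the geodesic in the class $a$ by $a$ as well. Let $\tilde a=\pi^{-1}(a)$, a locally finite union of disjoint lines in $\mathbb H^2$. The components of $\mathbb H^2-\tilde a$ are called the \emph{regions} of $\tilde a$; they are open. Points in different regions are separated by a line of $\tilde a$, since the geodesic segment joining them crosses such a line. Hence a region is the intersection of the open half-planes, bounded by lines of $\tilde a$, that contain it. In particular, it is convex.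

Let $T_a$ be the graph whose vertices are the regions and whose edges are the lines of $\tilde a$, each line joining the regions on its two sides. It is connected, since a geodesic segment crosses only finitely many lines. It is a tree, since every line separates $\mathbb H^2$, so that removing any edge disconnects the graph. For vertices $R,R'$ of a tree, $[R,R']$ denotes the set of vertices on the geodesic between them.

Let $M$ be a region. A geodesic segment from a point of $M$ to a point outside $M$ leaves $M$ through a boundary line of $M$, and does not return across this line. Hence $\mathbb H^2-M$ is the union of closed half-planes, one for each boundary line of $M$. They are disjoint, because the boundary lines are disjoint and each of them lies in $\bar M$; and they are locally finite, because the lines are. The half-planes correspond to the components of $T_a-M$. Consequently: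
\begin{equation}\label{eq:halfplanes}
\begin{minipage}{0.85\textwidth}
Each of the half-planes is open and closed in $\mathbb H^2-M$; and if $M\in[R,R']$, $M\ne R,R'$, then $R$ and $R'$ lie in different half-planes.
\end{minipage}
\end{equation}

Finally, let $\Omega\subset\mathbb H^2$ be the complement of all lifts of all simple closed geodesics of $S$. We have removed countably many lines, so $\Omega$ meets every nonempty open subset of $\mathbb H^2$.

\subsection{Sections of $\Phi$}

\begin{definition}\label{def:sigma}
For $y\in\mathbb H^2-\tilde a$ choose $f\in\mathrm{Diff}_0(S)$ with $\tilde f(y)=\tilde p$, and let $\sigma_y(a)\in\Phi^{-1}(a)$ be the isotopy class of $f(a)$ in $S-p$.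
\end{definition}

In words: place the spot at $\pi(y)$, off the geodesic $a$, and drag it to $p$ along a path which lifts to a path from $y$ to $\tilde p$; the curve $a$ is dragged along. Such $f$ exists by point pushing, and $p=f(\pi(y))\notin f(a)$. If $f'$ is another choice, then $k=f'f^{-1}$ satisfies $\tilde k(\tilde p)=\tilde p$. By Lemma~\ref{lem:P}, the curves $f(a)$ and $f'(a)=k(f(a))$ are isotopic in $S-p$. So $\sigma_y(a)$ is well defined. Since $f$ is isotopic to the identity in $S$, indeed $\Phi(\sigma_y(a))=a$.

The point of the definition is that the same $f$ serves for all curves at once. Each position $y\in\Omega$ of the spot gives a copy of the whole graph $Y$ inside $X$: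

\begin{lemma}\label{lem:section}
For $y\in\Omega$ and $a,b\in\mathcal A$ we have $d_X(\sigma_y(a),\sigma_y(b))=d_Y(a,b)$. In particular, $\sigma_y(a)$ and $\sigma_y(b)$ are joined by a path in $X$.
\end{lemma}

\begin{proof}
Let $\tilde f(y)=\tilde p$. If $a\ne b$ are adjacent in $Y$, their geodesics are disjoint, so $f(a),f(b)$ are disjoint curves in $S-p$. Thus $\sigma_y$ maps edges to edges and is $1$-Lipschitz. Since $\Phi$ is $1$-Lipschitz and $\Phi\sigma_y=\mathrm{id}$, equality follows.
\end{proof}

\subsection{Fibers are vertex sets of trees}

\begin{lemma}\label{lem:fiber}
Let $a\in\mathcal A$.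
\begin{enumerate}
\item[(i)] For $y,y'\in\mathbb H^2-\tilde a$ we have $\sigma_y(a)=\sigma_{y'}(a)$ if and only if $y,y'$ lie in the same region of $\tilde a$.
\item[(ii)] If $\gamma\subset S-p$ represents $v\in\Phi^{-1}(a)$ and $h\in\mathrm{Diff}_0(S)$ satisfies $h(\gamma)=a$, then $v=\sigma_y(a)$ for $y=\tilde h(\tilde p)$.
\item[(iii)] Putting $\tau_a(R)=\sigma_y(a)$ for $y\in R$ defines a bijection $\tau_a$ from the vertices of $T_a$ onto $\Phi^{-1}(a)$.
\item[(iv)] If $R,R'$ are adjacent in $T_a$, then $d_X(\tau_a(R),\tau_a(R'))\le 1$.
\end{enumerate}
The graph $X$ is connected.
\end{lemma}

Since regions are open, (iii) implies that every $v\in\Phi^{-1}(a)$ can be written as $v=\sigma_y(a)$ with $y\in\Omega$. We shall use this constantly.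

\begin{proof}
(i) Suppose $y,y'$ lie in one region. Push $\pi(y)$ along the projection of a path from $y$ to $y'$ in this region, by an isotopy supported away from $a$. Its end $k$ satisfies $k(a)=a$ and $\tilde k(y)=y'$. If $\tilde f'(y')=\tilde p$, then $f'k$ is an admissible choice for $y$, so $\sigma_y(a)=[f'k(a)]=[f'(a)]=\sigma_{y'}(a)$.

Conversely, let $\sigma_y(a)=\sigma_{y'}(a)$, defined using $f$ and $f'$. There is $\varphi$, isotopic to the identity by an isotopy fixing $p$, with $\varphi(f(a))=f'(a)$. The lift of this isotopy fixes $\tilde p$, so $\tilde\varphi(\tilde p)=\tilde p$. Then $k=f'^{-1}\varphi f$ satisfies $k(a)=a$ and $\tilde k(y)=y'$. The map $\tilde k$ permutes the lines of $\tilde a$. Since it is the identity on $\partial\mathbb H^2$ and a line is determined by its endpoints, it preserves every line, and also both of its sides. A region is an intersection of such sides, so $\tilde k$ preserves every region, and $y'=\tilde k(y)$ lies in the region of $y$.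

(ii) Note that $\pi(y)=h(p)\notin h(\gamma)=a$, so $y\notin\tilde a$. The diffeomorphism $h^{-1}$ has canonical lift $\tilde h^{-1}$, which maps $y$ to $\tilde p$. So $\sigma_y(a)=[h^{-1}(a)]=[\gamma]=v$.

(iii) By (i), $\tau_a$ is well defined and injective. By (ii) it is surjective, since an $h$ as in (ii) exists for every $\gamma$.

(iv) Let $N\cong S^1\times(-1,1)$ be an annular neighborhood of $a=S^1\times\{0\}$. Let $\kappa$ be an increasing diffeomorphism of $(-1,1)$ which is the identity near the ends and satisfies $\kappa(\frac14)=-\frac14$. Put $k(\theta,t)=(\theta,\kappa(t))$ on $N$ and $k=\mathrm{id}$ elsewhere; interpolating linearly between the identity and $\kappa$ shows $k\in\mathrm{Diff}_0(S)$. Since $\kappa(0)<\kappa(\frac14)=-\frac14$, the curve $k(a)=S^1\times\{\kappa(0)\}$ is disjoint from $a$ and from $S^1\times\{-\frac14\}$. In the lift of $N$ around the line separating $R$ from $R'$ choose, after possibly exchanging $R$ and $R'$, lifts $y\in R$ of $(\theta,-\frac14)$ and $y'\in R'$ of $(\theta,\frac14)$ with $\tilde k(y')=y$. If $\tilde f(y)=\tilde p$, then $\tau_a(R)=[f(a)]$, and $\tau_a(R')=[fk(a)]$ because $\tilde f\tilde k(y')=\tilde p$. The curves $f(a)$ and $f(k(a))$ are disjoint.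

\emph{Connectedness.} Let $v=\sigma_y(a)$ with $y\in\Omega$, and let $b\in\mathcal A$. By Lemma~\ref{lem:section}, $v$ is joined in $X$ to $\sigma_y(b)$. By (iii) and (iv), any two points of $\Phi^{-1}(b)$ are joined in $X$, because $T_b$ is connected.
\end{proof}

\subsection{Adjacent vertices have touching regions}

A vertex of $X$ is now a pair consisting of a class $a\in\mathcal A$ and a region of $\tilde a$, and we need to control edges of $X$ in terms of such pairs. An edge comes from two disjoint curves, which we want to straighten simultaneously. This works unless the curves become isotopic when $p$ is forgotten.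

\begin{lemma}\label{lem:touch}
Let $v=\tau_a(R)$ and $w=\tau_b(Q)$ be adjacent in $X$. If $a\ne b$, then $R\cap Q\ne\emptyset$. If $a=b$, then $R$ and $Q$ are adjacent in $T_a$. In both cases $\bar R\cap\bar Q\ne\emptyset$.
\end{lemma}

\begin{proof}
Let $\gamma,\delta\subset S-p$ be disjoint representatives of $v,w$.

\emph{Case $a\ne b$.} There is $h\in\mathrm{Diff}_0(S)$ with $h(\gamma)=a$ and $h(\delta)=b$. For $y=\tilde h(\tilde p)$, Lemma~\ref{lem:fiber}(ii) gives $v=\sigma_y(a)$ and $w=\sigma_y(b)$. By Lemma~\ref{lem:fiber}(i), $y\in R\cap Q$.

\emph{Case $a=b$.} The disjoint curves $\gamma,\delta$ are isotopic in $S$, so they bound an annulus $A\subset S$. If $p$ were not in $A$, they would be isotopic in $S-p$, contrary to $v\ne w$. So $p\in\operatorname{int}A$. Let $h\in\mathrm{Diff}_0(S)$ with $h(\gamma)=a$ and put $y=\tilde h(\tilde p)$, so that $y\in R$ as before. Let $\tilde A$ be the component of $\pi^{-1}(h(A))$ containing $y$. It is a strip bounded by a line $\ell$ of $\tilde a$ and a component $\ell'$ of $\pi^{-1}(h(\delta))$. Both are invariant under the same infinite cyclic group of deck transformations, so $\ell'$ has the same endpoints in $\partial\mathbb H^2$ as $\ell$. The set $\operatorname{int}\tilde A$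 is connected, contains $y$, and is disjoint from $\tilde a$; so $\operatorname{int}\tilde A\subset R$ and $\ell\subset\bar R$.

Now straighten $\delta$ instead of $\gamma$. Let $k\in\mathrm{Diff}_0(S)$ with $k(h(\delta))=a$. Then $\tilde k(\ell')$ is the line of $\tilde a$ with the endpoints of $\ell'$, that is, $\tilde k(\ell')=\ell$. Put $z=\tilde k(y)=\widetilde{kh}(\tilde p)$. Since $kh(\delta)=a$, Lemma~\ref{lem:fiber}(ii) gives $w=\sigma_z(a)$, so $z\in Q$. The set $\tilde k(\operatorname{int}\tilde A)$ is connected, contains $z$, is disjoint from $\tilde a=\tilde k(\pi^{-1}(h(\delta)))$, and has $\ell=\tilde k(\ell')$ in its closure. So $\ell\subset\bar Q$. Thus the two regions $R,Q$, which are different because $v\ne w$, both have $\ell$ in their boundary, and they are adjacent in $T_a$.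
\end{proof}

\begin{example}\label{ex:single}
Let $\mathcal A=\{a\}$, so that $Y$ is a point. By Lemmas~\ref{lem:fiber}(iii),(iv) and~\ref{lem:touch}, $\tau_a$ is an isomorphism from $T_a$ onto $X$. Without other curves there are no shortcuts, and the fiber is a tree.
\end{example}

\section{Monotonicity}\label{sec:mono}

On the vertices of $T_a$ we consider the metric which the fiber inherits from $X$,
\[
d_a(R,R')=d_X(\tau_a(R),\tau_a(R')) .
\]
By Lemma~\ref{lem:fiber}(iv), $d_a\le 1$ on adjacent regions, so $d_a$ is at most the tree metric.

\subsection{Paths of length two}\label{sec:two}

We first look at the shortest paths through another fiber. Let $\tau_a(R),\tau_b(Q),\tau_a(R')$ be a path in $X$ with $b\ne a$. By Lemma~\ref{lem:touch}, the region $Q$ of $\tilde b$ meets the regions $R$ and $R'$ of $\tilde a$. Since $Q$ is convex, it contains a geodesic segment from a point of $R$ to a point of $R'$, and this segment passes through every region $M\in[R,R']$. So $Q\cap M$ is a nonempty open set, and we can choose a point $y\in\Omega\cap Q\cap M$. Now put the spot there: $\sigma_y(b)=\tau_b(Q)$ and $\sigma_y(a)=\tau_a(M)$ are adjacent by Lemma~\ref{lem:section}. Hence for every $M\in[R,R']$ the vertex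 $\tau_a(M)$ has distance $1$ from the middle vertex of the path, and $d_a(M,M')\le 2$ for all $M,M'\in[R,R']$.

The same argument shows how strongly the tree is distorted. Suppose that $\mathcal A$ contains a class $b\neq a$ disjoint from $a$, and let $Q$ be a region of $\tilde b$ projecting to the component $F$ of $S-b$ which contains $a$. If a region $M$ of $\tilde a$ meets $Q$, then $\tau_a(M)$ has distance $1$ from $\tau_b(Q)$. So any two regions of $\tilde a$ meeting $Q$ have $d_a$-distance at most $2$. Since $a$ is not peripheral in $F$, there is a closed geodesic in $F$ crossing $a$. It has a lift in $Q$, and this lift crosses infinitely many lines of $\tilde a$, each of them once. So there are regions meeting $Q$ which are arbitrarily far apart in $T_a$.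

\subsection{The general case}

For a longer path $v_0,\dots,v_n$ in $X$ between two points of the fiber over $a$, no single region need reach from $R$ to $R'$. But by Lemma~\ref{lem:touch} the closures of consecutive regions touch. So the union of all of them is a connected set joining $R$ to $R'$, and it cannot avoid a region $M$ which separates $R$ from $R'$. Some $v_i$ thus has a region that meets $M$, and we can put the spot in the intersection. The price is the distance in $Y$ between $\Phi(v_i)$ and $a$. It is small because the path starts and ends over $a$, and the estimate comes out exactly right. See Figure~\ref{fig:mono}.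

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!20] (150:2) arc[start angle=240,end angle=300,radius=3.464] arc[start angle=30,end angle=-30,radius=2] arc[start angle=60,end angle=120,radius=3.464] arc[start angle=210,end angle=150,radius=2] -- cycle;
\draw (0,0) circle (2);
\draw[dashed] (150:2) arc[start angle=240,end angle=300,radius=3.464];
\draw[dashed] (210:2) arc[start angle=120,end angle=60,radius=3.464];
\draw[thick] (115:2) arc[start angle=25,end angle=-25,radius=4.289];
\draw[thick] (65:2) arc[start angle=155,end angle=205,radius=4.289];
\draw[thick] (145:2) arc[start angle=55,end angle=-55,radius=1.400];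
\draw[thick] (35:2) arc[start angle=125,end angle=235,radius=1.400];
\draw[thick] (102:2) arc[start angle=192,end angle=348,radius=0.425];
\draw[thick] (258:2) arc[start angle=168,end angle=12,radius=0.425];
\node at (-1.55,0) {$R$};
\node at (1.55,0) {$R'$};
\node at (0,1.1) {$M$};
\fill (-0.08,0.15) circle (0.035);
\node[right] at (-0.08,0.15) {$y$};
\node at (0,-0.3) {$R_i$};
\end{tikzpicture}
\caption{Lines of $\tilde a$ (solid) in the hyperbolic plane. The region $M$ of $\tilde a$ separates $R$ from $R'$, so it is met by a region $R_i$ of $\tilde a_i$ (shaded, between dashed lines of $\tilde a_i$) belonging to a vertex $v_i$ of the path. A spot placed at $y\in R_i\cap M$ gives a copy of $Y$ in $X$ which contains both $v_i$ and $\tau_a(M)$.}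
\label{fig:mono}
\end{figure}

\begin{proposition}[Monotonicity]\label{prop:mono}
Let $R,R'$ be vertices of $T_a$. If $M,M'\in[R,R']$, then $d_a(M,M')\le d_a(R,R')$.
\end{proposition}

\begin{proof}
It suffices to show that for all vertices $R,R'$ of $T_a$
\begin{equation}\label{eq:mono}
d_a(R,M)\le d_a(R,R')\qquad\text{whenever }M\in[R,R'].
\end{equation}
Indeed, given $M,M'\in[R,R']$ we may assume $M'\in[M,R']$. Applying \eqref{eq:mono} to $M'\in[M,R']$ and to $M\in[R',R]$, we get $d_a(M,M')\le d_a(M,R')\le d_a(R,R')$.

To prove \eqref{eq:mono} we may assume $M\ne R,R'$. Let $n=d_a(R,R')$ and let $v_0=\tau_a(R),v_1,\dots,v_n=\tau_a(R')$ be a geodesic in $X$. Put $a_i=\Phi(v_i)$ and let $R_i$ be the region of $\tilde a_i$ with $v_i=\tau_{a_i}(R_i)$. So $a_0=a_n=a$, $R_0=R$, $R_n=R'$.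

Each $\bar R_i$ is connected and $\bar R_i\cap\bar R_{i+1}\ne\emptyset$ by Lemma~\ref{lem:touch}. So $\bigcup_i\bar R_i$ is connected, and it contains $R$ and $R'$. By \eqref{eq:halfplanes}, the regions $R$ and $R'$ lie in two disjoint subsets of $\mathbb H^2-M$, each of which is open and closed in $\mathbb H^2-M$. Hence $\bigcup_i\bar R_i\not\subset\mathbb H^2-M$, that is, $\bar R_i\cap M\ne\emptyset$ for some $i$. Since $M$ is open, $R_i\cap M\ne\emptyset$. Choose $y\in\Omega\cap R_i\cap M$. Then $v_i=\sigma_y(a_i)$ and $\tau_a(M)=\sigma_y(a)$, so by Lemma~\ref{lem:section}
\[
d_X(v_i,\tau_a(M))=d_Y(a_i,a)\le\min(i,n-i),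
\]
because $\Phi$ is $1$-Lipschitz and $a_0=a_n=a$. Therefore
\[
d_a(R,M)\le d_X(v_0,v_i)+d_X(v_i,\tau_a(M))\le i+\min(i,n-i)\le n.\qedhere
\]
\end{proof}

\section{Cutting a tree with a monotone metric}\label{sec:color}

We now isolate what we know about the fibers in an abstract situation: a metric $\delta$ on the vertex set of a tree which is at most $1$ on edges and monotone.

Suppose first that the tree is a ray with vertices $x_0,x_1,x_2,\dots$ Given $r>0$, walk along the ray and set a breakpoint whenever the distance $\delta$ from the last breakpoint exceeds $r$. This cuts the ray into intervals, each within distance $r$ of its first point. Color the intervals alternately with two colors. Different intervals of the same color are separated by a whole interval, and any two points of the two intervals have between them two consecutive breakpoints, at distance greater than $r$. By monotonicity the two points have distance greater than $r$ as well. So the ray is a union of two sets, each consisting of bounded pieces at distance greater than $r$ from each other.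

In a tree we do this along all geodesics issuing from a root. The new difficulty is branching: two geodesics may separate just before both reach their next breakpoint, and the new intervals, though different, may be close to each other. The remedy is to let pieces be determined by the last breakpoint but one.

\begin{lemma}\label{lem:color}
Let $T$ be a simplicial tree and $\delta$ a metric on its vertex set such that $\delta\le 1$ on adjacent vertices and $\delta(m,m')\le\delta(x,y)$ whenever $m,m'\in[x,y]$. For every $r>0$ the vertex set is a disjoint union $A_0\cup A_1$, where each $A_j$ is a disjoint union of pieces of diameter at most $4r+2$ such that points in different pieces of $A_j$ have distance greater than $r$.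
\end{lemma}

\begin{proof}
Fix a root $o$. For a vertex $x$ let $x_0=o,x_1,\dots,x_m=x$ be the vertices of the geodesic from $o$ to $x$. Let $b_0=0$, and let $b_{j+1}$ be the least $i>b_j$ with $\delta(x_{b_j},x_i)>r$, as long as such $i$ exists. Let $b_J$ be the last one defined. Put $\gamma(x)=J$ and $v_j(x)=x_{b_j}$ for $0\le j\le J$; these are the \emph{breakpoints} of $x$. The construction proceeds from $o$ outward, so
\begin{equation}\label{eq:initial}
\begin{minipage}{0.85\textwidth}
for $m\in[o,x]$ the breakpoints $v_0(m),\dots,v_{\gamma(m)}(m)$ are exactly those breakpoints $v_j(x)$ which lie in $[o,m]$, with the same indices.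
\end{minipage}
\end{equation}
In particular, $\gamma(m)\le\gamma(x)$. Moreover,
\[
\delta(v_J(x),x)\le r,\qquad r<\delta(v_j(x),v_{j+1}(x))\le r+1\quad(0\le j<J).
\]
The last inequality holds because the predecessor of $v_{j+1}(x)$ on $[o,x]$ has distance at most $r$ from $v_j(x)$.

Let $A_0$ and $A_1$ be the sets of vertices $x$ with $\gamma(x)$ even and odd, respectively. The pieces are the set $\{\gamma=0\}$ and the nonempty sets
\[
\{x:\gamma(x)=J,\ v_{J-1}(x)=u\}\qquad(J\ge 1,\ u\text{ a vertex}).
\]
All points of such a piece have distance at most $r+(r+1)$ from $u$, and points of $\{\gamma=0\}$ have distance at most $r$ from $o$. So all diameters are at most $4r+2$.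

Let $x,y$ lie in different pieces of the same $A_j$. Let $J=\gamma(x)\le K=\gamma(y)$; then either $K=J$ or $K\ge J+2$. Let $m$ be the last common point of $[o,x]$ and $[o,y]$, so that $m\in[x,y]$.

\emph{Case $K=J$.} Since $x$ and $y$ lie in different pieces, $J\ge 1$ and $v_{J-1}(x)\ne v_{J-1}(y)$. If $\gamma(m)\ge J-1$, then \eqref{eq:initial} gives $v_{J-1}(x)=v_{J-1}(m)=v_{J-1}(y)$, a contradiction. So $\gamma(m)<J-1$, and by \eqref{eq:initial} the point $v_{J-1}(x)$ comes after $m$ on $[o,x]$. Hence $[x,y]\supset[m,x]$ contains $v_{J-1}(x)$ and $v_J(x)$, and monotonicity gives $\delta(x,y)\ge\delta(v_{J-1}(x),v_J(x))>r$.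

\emph{Case $K\ge J+2$.} Then $\gamma(m)\le\gamma(x)=J\le K-2$, so by \eqref{eq:initial} the point $v_{K-1}(y)$ comes after $m$ on $[o,y]$. Hence $[x,y]\supset[m,y]$ contains $v_{K-1}(y)$ and $v_K(y)$, and again $\delta(x,y)>r$.
\end{proof}

By Lemma~\ref{lem:fiber}(iii),(iv) and Proposition~\ref{prop:mono}, Lemma~\ref{lem:color} applies to $(T_a,d_a)$, that is, to $\Phi^{-1}(a)$ with the metric of $X$, for every $a\in\mathcal A$ and every $r>0$.

\begin{remark}
Monotonicity cannot be dropped. For a spanning tree of the grid $\mathbb Z^3$ with the metric $\delta$ of the grid, $\delta=1$ on adjacent vertices of the tree; but the conclusion for all $r$ would give $\operatorname{asdim}\mathbb Z^3\le 1$, whereas $\operatorname{asdim}\mathbb Z^3=3$.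
\end{remark}

\section{Asymptotic cones}\label{sec:cones}

\subsection{Facts from dimension theory}

We write $\dim$ for covering dimension and use the following facts.
\begin{itemize}
\item A compact metric space $E$ satisfies $\dim E\le n$ if for every $\varepsilon>0$ it has a finite open cover by sets of diameter less than $\varepsilon$ such that every point lies in at most $n+1$ of them.
\item For separable metric spaces $\dim$ agrees with the small inductive dimension $\operatorname{ind}$, defined by $\operatorname{ind}\emptyset=-1$, and $\operatorname{ind}Z\le n$ if every point has arbitrarily small open neighborhoods whose boundaries have $\operatorname{ind}\le n-1$.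
\item \emph{Hurewicz's theorem on dimension-lowering maps} (\cite[Thm.~VI.7]{HurewiczWallman}, \cite[Thm.~1.12.4]{Engelking}): a closed surjective map $h\colon K\to K'$ between separable metric spaces satisfies $\dim K\le\dim K'+\sup_{\eta\in K'}\dim h^{-1}(\eta)$.
\item A compact metric space containing a homeomorphic copy of $[0,1]^m$ has dimension at least $m$.
\end{itemize}

\subsection{Proof of the dimension bound in Theorem~\ref{thm:cone}}

Let $Y$ be hyperbolic, and let $X_\omega=\lim_\omega(X,d_X/\lambda_n,e_n)$ and $Y_\omega=\lim_\omega(Y,d_Y/\lambda_n,\Phi(e_n))$. The $1$-Lipschitz map $\Phi$ induces a $1$-Lipschitz map $\Phi_\omega\colon X_\omega\to Y_\omega$. Let $K\subset X_\omega$ be compact and let $h\colon K\to h(K)$ be the restriction of $\Phi_\omega$. We show that both the image and the fibers of $h$ have dimension at most $1$.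

\medskip
\noindent\textbf{Step 1: $\dim h(K)\le 1$.} This is the only place where hyperbolicity is used. Write $(z|z')_c=\frac12(d(c,z)+d(c,z')-d(z,z'))$. For some constant $\delta_0$, the space $Y$ satisfies $(z|z'')_c\ge\min\{(z|z')_c,(z'|z'')_c\}-\delta_0$ for all points. After division by $\lambda_n$ the constant becomes $\delta_0/\lambda_n\to 0$, so in $Y_\omega$
\[
(z|z'')_c\ge\min\{(z|z')_c,(z'|z'')_c\}.
\]
Let $c\in h(K)$ and $s>0$. For points $z,z'$ of the sphere of radius $s$ about $c$ we have $d(z,z')=2(s-(z|z')_c)$. So on this sphere $d(z,z'')\le\max\{d(z,z'),d(z',z'')\}$, that is, the sphere is an ultrametric space. The same holds for its intersection with $h(K)$. In an ultrametric space balls of positive radius are open and closed, so this intersection has $\operatorname{ind}\le 0$. The boundary in $h(K)$ of the open ball of radius $s$ about $c$ is contained in it. As $s>0$ and $c$ are arbitrary, $\operatorname{ind}h(K)\le 1$, and hence $\dim h(K)\le 1$.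

\medskip
\noindent\textbf{Step 2: $\dim h^{-1}(\eta)\le 1$ for all $\eta\in h(K)$.} Let $E=h^{-1}(\eta)$, a compact set. Fix $[z_n]\in E$ and put $a_n=\Phi(z_n)$, so that $\eta=[a_n]$. For a point $[q_n]$ of $E$, the points $q_n$ need not lie in the fibers over $a_n$; we only know that $\lim_\omega d_Y(\Phi(q_n),a_n)/\lambda_n=0$. The sections $\sigma_y$ allow us to choose representatives in these fibers, to which Lemma~\ref{lem:color} applies. For each $q\in E$ fix a representative $q=[q_n]$, write $q_n=\sigma_{y_n}(\Phi(q_n))$ with $y_n\in\Omega$ (where $y_n$ depends on $q$), and put
\[
s_n(q)=\sigma_{y_n}(a_n)\in\Phi^{-1}(a_n).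
\]
By Lemma~\ref{lem:section}, $d_X(q_n,s_n(q))=d_Y(\Phi(q_n),a_n)$. Divided by $\lambda_n$ this has $\omega$-limit $d(\Phi_\omega(q),\eta)=0$. Hence $q=[s_n(q)]$.

Let $\varepsilon>0$. For each $n$ apply Lemma~\ref{lem:color} to $\Phi^{-1}(a_n)$ with $r=\varepsilon\lambda_n$. This gives sets $A_0^n,A_1^n$ and their pieces. For $j=0,1$ let
\[
A_j=\{q\in E: s_n(q)\in A_j^n\text{ for $\omega$-almost all }n\};
\]
then $E=A_0\cup A_1$. For $q,q'\in A_j$ write $q\sim q'$ if $s_n(q),s_n(q')$ lie in the same piece of $A_j^n$ for $\omega$-almost all $n$. This is an equivalence relation on $A_j$. Equivalence classes have diameter at most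
\[
\lim_\omega\frac{4\varepsilon\lambda_n+2}{\lambda_n}=4\varepsilon;
\]
here it matters that the bound in Lemma~\ref{lem:color} is linear in $r$. If $q,q'\in A_j$ are not equivalent, then for $\omega$-almost all $n$ the points $s_n(q),s_n(q')$ lie in different pieces of $A_j^n$, so $d_X(s_n(q),s_n(q'))>\varepsilon\lambda_n$. So points in different classes of $A_j$ have distance at least $\varepsilon$. Since $E$ is compact, there are only finitely many classes. Their open $\varepsilon/3$-neighborhoods in $E$ have diameter at most $5\varepsilon$ and cover $E$. A point of $E$ lies in at most one neighborhood coming from $A_0$ and at most one coming from $A_1$, hence in at most two. As $\varepsilon$ is arbitrary, $\dim E\le 1$.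

\medskip
\noindent\textbf{Step 3.} The map $h\colon K\to h(K)$ between compact metric spaces is closed. By Hurewicz's theorem, $\dim K\le 1+1=2$. \qed

\subsection{The consequences in Theorem~\ref{thm:cone}}

(1) If (1) fails for $(L,C)$, then for every $n\ge 1$ there is an $(L,C)$-quasi-isometric embedding $\iota_n\colon[0,n]^3\to X$; after increasing $C$ we may assume that the values are vertices. Take $e_n=\iota_n(0)$ and $\lambda_n=n$. For $t,t'\in[0,1]^3$,
\[
\tfrac1L|t-t'|-\tfrac Cn\le\tfrac1n\,d_X(\iota_n(nt),\iota_n(nt'))\le L|t-t'|+\tfrac Cn .
\]
So $t\mapsto[\iota_n(nt)]$ is a well-defined bilipschitz embedding of $[0,1]^3$ in $X_\omega$. Its image is compact of dimension $3$, a contradiction.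

(2) A geodesic space of infinite diameter contains geodesic segments of every length. So a product of three such spaces contains copies of the cubes $[0,n]^3$ for all $n$, bilipschitz with uniform constants. A quasi-isometric embedding of the product would contradict (1).

(3) A finitely generated virtually nilpotent group contains a torsion-free nilpotent subgroup $N$ of finite index; let $m$ be its Hirsch length. By Pansu \cite{Pansu}, the asymptotic cone of $N$ is a Carnot group homeomorphic to $\mathbb R^m$. A quasi-isometric embedding $N\to X$ induces a bilipschitz embedding of this cone in an asymptotic cone of $X$, so $m\le 2$. It remains to see that $N\cong\mathbb Z^m$. If $N$ is nontrivial, its center $Z(N)$ is infinite and $N/Z(N)$ is torsion-free, as for every torsion-free nilpotent group. So $N/Z(N)$ is a finitely generated torsion-free nilpotent group of Hirsch length at most $m-1\le 1$, and hence it is trivial or infinite cyclic. A group which is cyclic modulo its center is abelian, so $N\cong\mathbb Z^m$. \qed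

\subsection{Proof of Theorem~\ref{thm:main}}

By Lemma~\ref{lem:disks} and Theorem~\ref{thm:MS}, Theorem~\ref{thm:cone} applies to $\mathcal A=\mathcal D$ and $X=\mathcal{DG}$. A quasi-isometric embedding $\mathbb R^k\to\mathcal{DG}$ with $k\ge 3$ restricts to quasi-isometric embeddings of all cubes $[0,n]^3$ with fixed constants. This contradicts (1). \qed

\section{Asymptotic dimension}\label{sec:asdim}

\begin{proof}[Proof of Theorem~\ref{thm:asdim}]
The statement on fibers is Lemma~\ref{lem:color}, applied to $(T_a,d_a)$: the bound $4r+2$ is linear in $r$ and does not depend on $a$. For $y\in\Omega$, the map $\sigma_y$ is an isometric embedding of $Y$ in $X$ by Lemma~\ref{lem:section}. So $\operatorname{asdim}Y\le\operatorname{asdim}X$.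

The upper bound follows from the Hurewicz-type theorem of Bell and Dranishnikov \cite{BellDranishnikov}: \emph{if $F\colon Z\to W$ is a Lipschitz map from a geodesic space to a metric space and, for every $R$, the family $\{F^{-1}(B_R(w))\}_{w\in W}$ has asymptotic dimension at most $n$ uniformly, then $\operatorname{asdim}Z\le\operatorname{asdim}W+n$.} Let $Z$ and $W$ be the geometric realizations of $X$ and $Y$; they have the same asymptotic dimension as the vertex sets. Let $F\colon Z\to W$ be the extension of $\Phi$ which maps each edge to an edge or a vertex. It is $1$-Lipschitz. For $B\subset Z$ let $N_\rho(B)$ be the set of points of $Z$ which have distance at most $\rho$ from some point of $B$.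

\emph{Preimages of balls are close to fibers.} Let $w\in W$ and let $a$ be a vertex of $Y$ with $d(w,a)\le\frac12$. Let $z\in F^{-1}(B_R(w))$ and let $v$ be a vertex of $X$ with $d(z,v)\le\frac12$. Then $d_Y(\Phi(v),a)\le R+1$. Write $v=\sigma_y(\Phi(v))$ with $y\in\Omega$. By Lemma~\ref{lem:section}, $d_X(v,\sigma_y(a))=d_Y(\Phi(v),a)\le R+1$, and $\sigma_y(a)\in\Phi^{-1}(a)$. So $F^{-1}(B_R(w))\subset N_\rho(\Phi^{-1}(a))$ with $\rho=R+2$.

\emph{Uniform dimension bound.} Given $r>0$, apply Lemma~\ref{lem:color} to $\Phi^{-1}(a)$ with $r+2\rho$ in place of $r$. The sets $N_\rho(B)$, where $B$ runs through the pieces of $A_0$ and $A_1$, cover $N_\rho(\Phi^{-1}(a))$. They have diameter at most $4(r+2\rho)+2+2\rho$. If $B,B'$ are different pieces of the same $A_j$, then points of $B$ and $B'$ have distance greater than $r+2\rho$, so points of $N_\rho(B)$ and $N_\rho(B')$ have distance greater than $r$. Intersecting with $F^{-1}(B_R(w))$, we see that the sets $F^{-1}(B_R(w))$ have asymptotic dimension at most $1$, uniformly in $w$.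

With $n=1$, the theorem of Bell and Dranishnikov gives $\operatorname{asdim}X\le\operatorname{asdim}Y+1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BellDranishnikov}
Bell and Dranishnikov,
Trans. Amer. Math. Soc. 358 (2006), 4749--4764.

\bibitem{Engelking}
Engelking,
\emph{Dimension Theory}.

\bibitem{Hamenstadt}
Ursula Hamenst\"adt,
\emph{Spotted disk and sphere graphs I},
arXiv:2106.05663 (2021).

\bibitem{HurewiczWallman}
Hurewicz and Wallman,
\emph{Dimension Theory}.

\bibitem{MasurSchleimer}
Masur and Schleimer,
\emph{The geometry of the disk complex},
J. Amer. Math. Soc. 26 (2013), 1--62.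

\bibitem{Pansu}
Pansu,
Ergodic Theory Dynam. Systems 3 (1983).

\end{thebibliography}

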